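\title{Rays of above-average density for invariant processes on regular trees}

\begin{abstract}
Let $S$ be a random real function on the edges of the $d$-regular tree, $d\ge 3$, whose law is invariant under all automorphisms of the tree and whose mean $m=\mathbb{E}[S(e)]$ is finite. Let $D(S)$ be the supremum, over infinite self-avoiding paths, of the upper density of $S$ along the path, and let $\Lambda$ be the essential supremum of $D(S)$. We prove that $\Lambda>m$ unless $S(e)$ is almost surely constant, which answers a question of Benjamini and Gurel-Gurevich. This follows from the inequality $\Lambda-m\ge(d-2)\,\mathbb{E}[(S(e)-\Lambda)^+]$, in which the constant $d-2$ cannot be increased. We also prove an almost sure version, conditioned on the invariant $\sigma$-field, and we classify the invariant processes on vertices for which no path beats the mean.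
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $T_d$ be the $d$-regular tree with $d\ge3$, with vertex set $V$ and edge set $E$. We write $x\sim y$ if $x$ and $y$ are neighbors, and $xy$ for the edge between them. An \emph{invariant process} on the edges is a random function $S:E\to\mathbb{R}$ such that $(S(\varphi e))_{e\in E}$ has the same law as $(S(e))_{e\in E}$ for every automorphism $\varphi$ of $T_d$. We always assume $\mathbb{E}|S(e)|<\infty$. When $S$ takes only the values $0$ and $1$ it is an \emph{invariant percolation}. Any directed edge of $T_d$ can be mapped to any other by an automorphism, so the law of $S(e)$, and in particular the mean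
\[
m=\mathbb{E}[S(e)],
\]
does not depend on $e$. We call $S$ \emph{non-constant} if $S(e)$ is not almost surely equal to a deterministic constant.

A \emph{ray} is an infinite self-avoiding path $\overline{x}=(x_0,x_1,x_2,\dots)$. The density of $S$ along $\overline{x}$ and the best density of $S$ are
\[
D(\overline{x})=\limsup_{n\to\infty}\frac1n\sum_{k=1}^n S(x_{k-1}x_k),
\qquad
D(S)=\sup_{\overline{x}}D(\overline{x}),
\]
where the supremum is over all rays. The quantity $D(S)$ is unchanged when $S$ is altered on finitely many edges, and it is a random variable (Lemma~\ref{lem:threshold} identifies it with an explicit measurable function). It need not be deterministic, and, as in \cite{BG}, we compare $m$ with its essential supremum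
\[
\Lambda=\operatorname{ess\,sup}D(S)=\inf\{t\in\mathbb{R}:\ \mathbb{P}(D(S)>t)=0\}\in[-\infty,\infty].
\]
Benjamini and Gurel-Gurevich \cite{BG} posed the following question.

\medskip
\noindent\emph{Is $\Lambda>m$ for every invariant, non-constant process $S$ on the edges of $T_d$?}
\medskip

A ray chosen without looking at $S$ already achieves the mean. Indeed, fix a two-sided self-avoiding path $(x_k)_{k\in\mathbb{Z}}$. The rooted trees that hang off the vertices $x_k$ are isomorphic, so some automorphism maps $x_k$ to $x_{k+1}$ for all $k$, and the sequence $S(x_{k-1}x_k)$ is stationary. By the ergodic theorem its averages converge almost surely to a limit $L$ with $\mathbb{E}L=m$, and $D(S)\ge L$ gives $\Lambda\ge m$. A ray that is allowed to look at $S$ has $d-1\ge2$ choices at each step, and one expects that it can profit from them. For Bernoulli percolation, where the values $S(e)$ are independent and equal to $1$ with probability $p\in(0,1)$, this is easy: continue along an edge with $S=1$ whenever one of the $d-1$ available edges has this value. These edges have not been examined before, so by the strong law of large numbers the resulting ray has density $1-(1-p)^{d-1}>p$.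 Without independence such greedy rules give no guarantee, since a good edge may always be followed by bad ones. The following examples mark the limits of what can be true.

\begin{example}\label{ex:limits}
\begin{enumerate}
\item[(a)] \emph{The essential supremum is needed.} Let $X$ be an integrable random variable that is not almost surely constant, and let $S(e)=X$ for all $e$. Then $D(S)=X$. Here $\Lambda>m$, but $D(S)<m$ with positive probability.
\item[(b)] \emph{The condition $d\ge3$ is needed.} On $T_2=\mathbb{Z}$ there are countably many rays. For Bernoulli percolation each has density $m$ almost surely, by the strong law of large numbers, so $D(S)=m$ almost surely.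
\item[(c)] \emph{For processes on vertices the answer is no.} Fix a vertex $o$, let $\varepsilon=\pm1$ be a fair sign, and let $f(x)=\varepsilon(-1)^{\operatorname{dist}(o,x)}$. Every automorphism $\varphi$ preserves or swaps the two classes of the bipartition of $T_d$, so $f\circ\varphi$ is $f$ or $-f$, and both have the law of $f$. Thus $f$ is invariant and non-constant, with mean $0$. Along every ray $f$ alternates between $1$ and $-1$, so its density is $0$.
\end{enumerate}
\end{example}

Example~\ref{ex:limits}(c) shows that branching alone does not settle the question: a proof has to use that the value $S(xy)$ is collected in whichever direction the edge is crossed. The answer is nevertheless yes, in a quantitative form. We write $t^+=\max(t,0)$ and $t^-=\max(-t,0)$. No boundedness, ergodicity or independence is assumed.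

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $S$ be an invariant process on the edges of $T_d$ with $\mathbb{E}|S(e)|<\infty$. Then $\Lambda\ge m$, and if $\Lambda<\infty$ then
\begin{equation}\label{eq:main}
\Lambda-m\ \ge\ (d-2)\,\mathbb{E}\big[(S(e)-\Lambda)^+\big].
\end{equation}
If $S$ is non-constant, then $\Lambda>m$. For every $d$, the constant $d-2$ in \eqref{eq:main} cannot be increased.
\end{theorem}

\begin{corollary}\label{cor:main}
In the setting of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(i)] If $\Lambda<\infty$, then $\displaystyle\Lambda-m\ge\frac{d-2}{2(d-1)}\,\mathbb{E}|S(e)-m|$.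
\item[(ii)] For an invariant percolation with $p=\mathbb{P}(S(e)=1)\in(0,1)$,
\[
\Lambda\ge\frac{(d-1)p}{1+(d-2)p};\qquad\text{equivalently,}\quad\frac{\Lambda}{1-\Lambda}\ge(d-1)\,\frac{p}{1-p}\quad\text{if }\Lambda<1.
\]
Equality holds for the invariant perfect matching of Section~\ref{sec:matching}, where $p=1/d$ and $\Lambda=1/2$.
\end{enumerate}
\end{corollary}

Example~\ref{ex:limits}(a) suggests that an almost sure statement should compare $D(S)$ not with $m$ but with the mean of $S(e)$ given the invariant information. We take $S$ to be the coordinate process on $\mathbb{R}^E$ with the product $\sigma$-field. An event $B\subset\mathbb{R}^E$ is \emph{invariant} if, for every automorphism $\varphi$, a configuration $s$ lies in $B$ exactly when $s\circ\varphi$ does. Let $\mathcal{I}$ be the $\sigma$-field of invariant events and let $M=\mathbb{E}[S(e)\mid\mathcal{I}]$.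

\begin{theorem}\label{thm:as}
In the setting of Theorem~\ref{thm:main}, the following hold almost surely.
\begin{enumerate}
\item[(i)] $D(S)\ge M$, and on the event $\{D(S)<\infty\}$,
\[
D(S)-M\ge(d-2)\,\mathbb{E}\big[(S(e)-D(S))^+\,\big|\,\mathcal{I}\big].
\]
\item[(ii)] $D(S)>M$ on the event that $S$ is not the same on all edges, and $D(S)=M$ on the complementary event.
\item[(iii)] The supremum $D(S)$ is attained by a ray that starts with any prescribed directed edge.
\end{enumerate}
\end{theorem}

The same method describes all vertex processes that behave like Example~\ref{ex:limits}(c). For a random function $f:V\to\mathbb{R}$, let $D(f)$ be the supremum over rays of $\limsup_n\frac1n\sum_{k=1}^n f(x_k)$.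

\begin{proposition}\label{prop:vertex}
Let $d\ge3$ and let $f:V\to\mathbb{R}$ be an invariant integrable process with mean $m$. Then $D(f)\le m$ almost surely if and only if almost surely $f(x)+f(y)=2m$ for all neighbors $x\sim y$. In that case $D(f)=m$ almost surely.
\end{proposition}

All four statements are derived from one inequality for processes on directed edges, Proposition~\ref{prop:core}. Section~\ref{sec:value} introduces the function on which it rests, Section~\ref{sec:idea} works out two cases by hand, and Section~\ref{sec:core} proves the inequality.

\section{The value of a directed edge}\label{sec:value}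

How a path may continue depends on its last directed edge, so we work with directed edges from the start. This also allows us to treat edge processes and vertex processes at once. Let $\sigma=(\sigma(x,y))_{x\sim y}$ be a random real function on the directed edges of $T_d$, integrable and invariant in law under $\sigma\mapsto\sigma(\varphi\,\cdot,\varphi\,\cdot)$ for every automorphism $\varphi$. Its mean $m=\mathbb{E}[\sigma(x,y)]$ does not depend on $(x,y)$. An edge process gives $\sigma(x,y)=\sigma(y,x)=S(xy)$, and a vertex process gives $\sigma(x,y)=f(y)$.

In a tree, a sequence of vertices with $x_{k-1}\sim x_k$ is self-avoiding exactly when it does not backtrack, that is, when $x_{k+1}\ne x_{k-1}$ for all $k$. From now on \emph{path} means a finite sequence of this kind. The \emph{density} of a ray is $\limsup_n\frac1n\sum_{k=1}^n\sigma(x_{k-1},x_k)$, and $D$ is the supremum of the densities of all rays.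

The quantity $D$ depends on no finite part of $\sigma$, so it cannot be compared directly with the mean of a single edge. We replace it by a quantity that detects whether $D$ is above or below a given level $\lambda$ and that satisfies a local recursion. For $\lambda\in\mathbb{R}$ and $x\sim y$ define
\[
h_\lambda(x,y)=\sup\Big\{\sum_{k=1}^n\big(\sigma(x_{k-1},x_k)-\lambda\big):\ n\ge1,\ (x_0,\dots,x_n)\text{ a path},\ x_0=x,\ x_1=y\Big\}.
\]
Think of a walker who sees all of $\sigma$, collects $\sigma$ and pays a toll $\lambda$ on each edge, must begin by crossing from $x$ to $y$, may not backtrack, and stops when it likes. Then $h_\lambda(x,y)\in(-\infty,\infty]$ is the supremum of its possible profits. After arriving at $y$ from $x$, the walker either stops or continues to a neighbor $z\ne x$, so the value of that position is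
\[
H_\lambda(x,y)=\max\Big(0,\ \max_{z\sim y,\ z\ne x}h_\lambda(y,z)\Big),
\]
and splitting off the first edge of the path gives
\begin{equation}\label{eq:rec}
h_\lambda(x,y)=\sigma(x,y)-\lambda+H_\lambda(x,y).
\end{equation}
As a supremum over countably many paths, $h_\lambda(x,y)$ is a measurable function of $\sigma$. An automorphism $\varphi$ maps the paths that start with $(x,y)$ bijectively to the paths that start with $(\varphi x,\varphi y)$. Hence the triple $(\sigma,h_\lambda,H_\lambda)$ is jointly invariant in law, and in particular all the variables $h_\lambda(x,y)$ have the same law. Below, ``everywhere'' means ``at every directed edge''.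

The first lemma is deterministic: it relates $h_\lambda$ to $D$ for each realization of $\sigma$.

\begin{lemma}\label{lem:det}
\begin{enumerate}
\item[(a)] If $h_\lambda<\infty$ everywhere, then $D\le\lambda$.
\item[(b)] Let $\lambda_1\le\lambda_2\le\cdots$ be real numbers such that $h_{\lambda_k}=\infty$ everywhere for each $k$. Then every directed edge is the first edge of a ray of density at least $\lim_k\lambda_k$. In particular, if $h_\lambda=\infty$ everywhere, then $D\ge\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Along any ray, $\sum_{k=1}^n\sigma(x_{k-1},x_k)\le n\lambda+h_\lambda(x_0,x_1)$ for all $n$. Divide by $n$ and let $n\to\infty$.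

(b) Fix $(x,y)$. We build paths $\gamma_1,\gamma_2,\dots$, each a proper extension of the previous one, such that the sum of $\sigma-\lambda_k$ over $\gamma_k$ is positive. Since $h_{\lambda_1}(x,y)=\infty$, there is such a path $\gamma_1$ that starts with $(x,y)$. Suppose that $\gamma_{k-1}$ has been built and ends with the edge $(u,v)$. Choose $w\sim v$ with $w\ne u$. Since $h_{\lambda_k}(v,w)=\infty$, there is a path starting with $(v,w)$ over which the sum of $\sigma-\lambda_k$ exceeds the absolute value of the sum of $\sigma-\lambda_k$ over $\gamma_{k-1}$. Append it to $\gamma_{k-1}$; the result $\gamma_k$ does not backtrack at $v$. The union of the $\gamma_k$ is a ray, and the average of $\sigma$ over its initial segment $\gamma_k$ exceeds $\lambda_k$. As the lengths of the $\gamma_k$ tend to infinity, the density of the ray is at least $\lim_k\lambda_k$. The last claim is the case of a constant sequence.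
\end{proof}

Lemma~\ref{lem:det} says nothing when $h_\lambda$ is finite at some directed edges and infinite at others. Invariance excludes this.

\begin{lemma}[All or nothing]\label{lem:aon}
For each $\lambda\in\mathbb{R}$, almost surely either $h_\lambda=\infty$ everywhere or $h_\lambda<\infty$ everywhere.
\end{lemma}

\begin{proof}
Call two directed edges \emph{linked} if the events that $h_\lambda$ is infinite at them coincide up to a null set; this is an equivalence relation, written $\approx$. Let $(x,y,z)$ be a path. By \eqref{eq:rec}, $\{h_\lambda(y,z)=\infty\}\subset\{h_\lambda(x,y)=\infty\}$, and the two events have the same probability. Hence $(x,y)\approx(y,z)$. Now let $x\sim y$. Since $d\ge3$, the vertex $y$ has two further neighbors $z\ne w$, and the paths $(x,y,z)$, $(w,y,z)$ and $(w,y,x)$ give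
\[
(x,y)\approx(y,z)\approx(w,y)\approx(y,x).
\]
So every directed edge is linked to its reversal and to each of its continuations. Since $T_d$ is connected, all directed edges are linked, and there are only countably many of them.
\end{proof}

The third neighbor is what lets us turn around. On $\mathbb{Z}$ the lemma fails: let $\sigma(x,x+1)=\varepsilon$ and $\sigma(x+1,x)=-\varepsilon$ with a fair sign $\varepsilon$. Translations fix this process and reflections change its sign, so it is invariant, and when $\varepsilon=1$ we have $h_0(0,1)=\infty$ but $h_0(1,0)=-1$.

Together, the two lemmas identify $D$ as the level at which $h_\lambda$ becomes finite. Define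
\[
D^*=\sup\{\lambda\in\mathbb{Q}:\ h_\lambda=\infty\text{ everywhere}\},\qquad\sup\emptyset=-\infty.
\]
The event that $h_\lambda=\infty$ everywhere is a countable intersection of measurable events and is invariant, and $\{D^*>t\}$ is the union of these events over rational $\lambda>t$. So $D^*$ is measurable with respect to the invariant $\sigma$-field.

\begin{lemma}\label{lem:threshold}
Almost surely, $D=D^*$, and every directed edge is the first edge of a ray of density $D$. In particular $D$ is a random variable on the completed probability space. If $\lambda>\operatorname{ess\,sup}D$, then almost surely $h_\lambda<\infty$ everywhere.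
\end{lemma}

\begin{proof}
Work on the event of probability one on which the alternative of Lemma~\ref{lem:aon} holds for all rational $\lambda$. If $\lambda>D^*$ is rational, then $h_\lambda$ is not infinite everywhere, so it is finite everywhere, and $D\le\lambda$ by Lemma~\ref{lem:det}(a). Hence $D\le D^*$. If $D^*=-\infty$, then every ray has density $-\infty=D$. Otherwise choose a non-decreasing sequence of rationals $\lambda_k\to D^*$ from the set that defines $D^*$. By Lemma~\ref{lem:det}(b), every directed edge starts a ray of density at least $D^*$, and this density is at most $D\le D^*$.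

If $\lambda>\operatorname{ess\,sup}D$, then $\mathbb{P}(D\ge\lambda)=0$. By Lemma~\ref{lem:det}(b) the event that $h_\lambda=\infty$ everywhere is null, and Lemma~\ref{lem:aon} gives the last claim.
\end{proof}

\section{Two cases by hand}\label{sec:idea}

The proof studies $h_\lambda$ around a single vertex. Fix $\lambda$ with $h_\lambda<\infty$ everywhere, fix a vertex $o$ with set of neighbors $N$, and for $i\in N$ put
\begin{equation}\label{eq:ab}
a_i=h_\lambda(o,i),\qquad b_i=H_\lambda(i,o)=\max\Big(0,\max_{j\in N,\ j\ne i}a_j\Big).
\end{equation}
Thus $a_i$ is the value of leaving $o$ toward $i$, and $b_i$ is the value of standing at $o$ after arriving from $i$. For $i\ne j$ we call $b_i-a_j\ge0$ a \emph{regret}: it is what a walker arriving from $i$ loses if it is forced to continue to $j$. We call $(a_i-b_i)^+$ the \emph{lead} of $i$: it is the amount by which leaving toward $i$ is better than every other option at $o$, including stopping.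

\subsection{Zero regret on $T_3$}\label{sec:zero}

Let $d=3$ and $N=\{1,2,3\}$. Suppose, for this subsection only, that $h=h_m$ is finite and integrable, with the toll equal to the mean. By \eqref{eq:rec}, $h(i,o)=\sigma(i,o)-m+b_i$. Taking expectations, and using that $h(i,o)$ and $a_j=h(o,j)$ have the same law, we get $\mathbb{E}[b_i]=\mathbb{E}[a_j]$. A regret is non-negative, so a regret of mean zero vanishes almost surely:
\[
b_1=a_2=a_3,\qquad b_2=a_1=a_3,\qquad b_3=a_1=a_2 .
\]
All six numbers are therefore equal to a single number $g(o)$. This holds at every vertex, so $h(x,y)=g(x)$ and $H(x,y)=g(y)$, and \eqref{eq:rec} becomes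
\[
\sigma(x,y)-m=g(x)-g(y).
\]
The right side changes sign when the edge is reversed, so $\sigma(x,y)+\sigma(y,x)=2m$. For an edge process this says $S(xy)=m$. For a vertex process it says $f(x)+f(y)=2m$, which is the condition of Proposition~\ref{prop:vertex}. For $d=2$ the same computation gives only $b_1=a_2$ and $b_2=a_1$, with no relation between $a_1$ and $a_2$.

Two things separate this computation from a proof. First, the assumption $\operatorname{ess\,sup}D=m$ makes $h_\lambda$ finite for $\lambda>m$ but gives no information at $\lambda=m$. At a level $\lambda>m$ the mean regret is $\lambda-m$, small but not zero, and we need to show that small regrets force small leads. Second, a finite $h_\lambda$ is not known to be integrable. The next example shows what the quantitative statement should be.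

\subsection{The invariant perfect matching}\label{sec:matching}

We first construct a random proper coloring $c$ of the edges of $T_d$ with $d$ colors; proper means that the $d$ edges at each vertex have distinct colors. Fix a root $\rho$ and color its $d$ edges by a uniformly random bijection onto the colors. Then move outward: at each vertex $v\ne\rho$, color the $d-1$ edges leading away from $\rho$ by a uniformly random bijection onto the colors not used by the edge from $v$ toward $\rho$, independently of all previous choices.

The law of $c$ is invariant. To see this, let $W$ be a finite connected set of vertices containing $\rho$, and let $E_W$ be the set of edges with an endpoint in $W$. The edges of $E_W$ are exactly those colored at the vertices of $W$, and each proper coloring of $E_W$ arises from exactly one sequence of choices at these vertices. So each proper coloring of $E_W$ has probability $1/\big(d!\,((d-1)!)^{|W|-1}\big)$, and $c$ restricted to $E_W$ is uniform among proper colorings. Given an automorphism $\varphi$, take $W$ containing both $\rho$ and $\varphi^{-1}(\rho)$. Then $\varphi W$ contains $\rho$, so $c$ is uniform on the proper colorings of $E_{\varphi W}=\varphi E_W$,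 and therefore $c\circ\varphi$ is uniform on the proper colorings of $E_W$. Thus $c\circ\varphi$ and $c$ have the same law on $E_W$, and every finite set of edges lies in such an $E_W$.

Let $S$ be the indicator of the first color, and call an edge \emph{matched} if $S=1$ on it. Every vertex lies on exactly one matched edge, so $S$ is an invariant perfect matching, and $dm=1$, that is, $m=1/d$.

Take $\lambda=\frac12$, so that a matched edge contributes $+\frac12$ and an unmatched edge $-\frac12$. Two consecutive edges of a path are never both matched, so every $+\frac12$ that is not at the first step is preceded by a $-\frac12$. If $xy$ is matched, the sums along paths starting with $(x,y)$ are therefore at most $\frac12$, and $n=1$ attains this. If $xy$ is unmatched, the sums are at most $0$, and this is attained by continuing along the matched edge at $y$. Hence $h_{1/2}(x,y)=\frac12S(xy)$ is finite, and $D(S)\le\frac12$ by Lemma~\ref{lem:det}(a). On the other hand, after an unmatched edge a path can continue along the matched edge at its endpoint, and after a matched edge along any other edge; alternating in this way gives a ray of density $\frac12$. So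
\begin{equation}\label{eq:matching}
m=\frac1d,\qquad D(S)=\Lambda=\frac12,\qquad\Lambda-m=\frac{d-2}{2d}.
\end{equation}

Now look at a vertex $o$, and let $i_0\in N$ be its partner in the matching, which is uniform on $N$. Then $a_{i_0}=\frac12$ and $b_{i_0}=0$, while $a_i=0$ and $b_i=\frac12$ for $i\ne i_0$. The direction $i_0$ has lead $\frac12$ and the others have lead $0$. The regret $b_i-a_j$ is $0$ if $i=i_0$ or $j=i_0$, and it is $\frac12$, equal to the lead, if both $i$ and $j$ differ from $i_0$. For a fixed pair $i\ne j$ this has probability $(d-2)/d$, so the mean regret is $\frac{d-2}{2d}=\lambda-m$, while the mean lead of a fixed $i$ is $\frac1{2d}$. The lead is felt only by walkers that neither come from the leader nor go to it, and the ratio of mean regret to mean lead is $d-2$. The general proof shows that this ratio is never smaller.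

\section{The main inequality}\label{sec:core}

We first deal with integrability. The identity $\mathbb{E}[h(i,o)-h(o,j)]=0$ used in Section~\ref{sec:zero} concerns a difference of two variables with the same law, and it survives under a one-sided condition on the difference alone.

\begin{lemma}\label{lem:diff}
Let $X$ and $Y$ be almost surely finite random variables with the same law, and suppose $\mathbb{E}(X-Y)^-<\infty$. Then $X-Y$ is integrable and $\mathbb{E}(X-Y)=0$.
\end{lemma}

\begin{proof}
For $K>0$ let $\psi_K(t)=\max(-K,\min(K,t))$ and $Z_K=\psi_K(X)-\psi_K(Y)$. Since $\psi_K(X)$ and $\psi_K(Y)$ are bounded and have the same law, $\mathbb{E}Z_K=0$, that is, $\mathbb{E}Z_K^+=\mathbb{E}Z_K^-$. Since $\psi_K$ is non-decreasing, $Z_K$ is zero or has the sign of $X-Y$, and $|Z_K|$ is the length of the part of the interval between $X$ and $Y$ that lies in $[-K,K]$. This length increases to $|X-Y|$ as $K\to\infty$. So $Z_K^+\uparrow(X-Y)^+$ and $Z_K^-\uparrow(X-Y)^-$, and monotone convergence gives $\mathbb{E}(X-Y)^+=\mathbb{E}(X-Y)^-<\infty$.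
\end{proof}

\begin{proposition}\label{prop:core}
Let $d\ge3$, let $\sigma$ be an invariant integrable process on the directed edges of $T_d$ with mean $m$, and let $\lambda\in\mathbb{R}$. Suppose that almost surely $h_\lambda<\infty$ everywhere; this holds in particular if $\lambda>\operatorname{ess\,sup}D$. Then $\lambda\ge m$, and for $x\sim y$,
\begin{equation}\label{eq:core}
\mathbb{E}\big[(\sigma(x,y)+\sigma(y,x)-2\lambda)^+\big]\le\frac{2(\lambda-m)}{d-2}.
\end{equation}
\end{proposition}

\begin{proof}
The case $\lambda>\operatorname{ess\,sup}D$ is covered by Lemma~\ref{lem:threshold}. Write $h$, $H$ for $h_\lambda$, $H_\lambda$ and put $\delta=\lambda-m$. Let $o$ be any vertex, with $N$, $a_i$, $b_i$ as in \eqref{eq:ab}. All these quantities are almost surely finite.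

\emph{Step 1: the mean regret is $\delta$.} Let $i\ne j$ in $N$. By \eqref{eq:rec} at the edge $(i,o)$,
\begin{equation}\label{eq:step1}
h(i,o)-h(o,j)=\big(\sigma(i,o)-\lambda\big)+(b_i-a_j).
\end{equation}
Since $b_i-a_j\ge0$, the left side is at least $\sigma(i,o)-\lambda$, which is integrable; this is where the integrability of $\sigma$ enters. The variables $h(i,o)$ and $h(o,j)$ are finite and have the same law. By Lemma~\ref{lem:diff} the left side of \eqref{eq:step1} is integrable with mean zero. Hence $b_i-a_j$ is integrable and
\[
\mathbb{E}[b_i-a_j]=\lambda-m=\delta .
\]
In particular $\delta\ge0$.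

\emph{Step 2: the mean lead is at most $\delta/(d-2)$.} We claim that, for every realization,
\begin{equation}\label{eq:step2}
(d-1)(d-2)\sum_{i\in N}(a_i-b_i)^+\ \le\ \sum_{i,j\in N,\ i\ne j}(b_i-a_j).
\end{equation}
All terms on the right are non-negative, so there is nothing to prove if no direction has a positive lead. Suppose $a_{i_0}>b_{i_0}$. Then $a_{i_0}>a_j$ for all $j\ne i_0$, so $i_0$ is the only direction with a positive lead, and the sum on the left equals $a_{i_0}-b_{i_0}$. Let $i\ne j$ be in $N\setminus\{i_0\}$. Since $i\ne i_0$, the maximum that defines $b_i$ includes $a_{i_0}$, so $b_i\ge a_{i_0}$. Since $j\ne i_0$, the maximum that defines $b_{i_0}$ includes $a_j$, so $a_j\le b_{i_0}$. Hence $b_i-a_j\ge a_{i_0}-b_{i_0}$. There are $(d-1)(d-2)$ such ordered pairs $(i,j)$, and \eqref{eq:step2} follows.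

Take expectations in \eqref{eq:step2}. The $d$ leads have the same mean, because any $(o,i)$ can be mapped to any $(o,i')$ by an automorphism. The right side has $d(d-1)$ terms, each of mean $\delta$. So $(d-1)(d-2)\,d\,\mathbb{E}(a_i-b_i)^+\le d(d-1)\,\delta$, and since $d\ge3$ we may divide to get $\mathbb{E}(a_i-b_i)^+\le\delta/(d-2)$.

\emph{Step 3: from leads to $\sigma$.} The recursion \eqref{eq:rec} expresses $\sigma(x,y)-\lambda$ as $h(x,y)-H(x,y)$, a difference between a value at $x$ and a value at $y$, which Step~2 does not control. Adding the recursion for the reversed edge and exchanging the two $H$ terms produces differences at a single vertex: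
\[
\sigma(x,y)+\sigma(y,x)-2\lambda=\big[h(x,y)-H(y,x)\big]+\big[h(y,x)-H(x,y)\big].
\]
The first bracket is $a_i-b_i$ at the vertex $o=x$ with $i=y$, and the second is $a_i-b_i$ at $o=y$ with $i=x$. By Step~2 the positive part of each bracket has mean at most $\delta/(d-2)$. Since $(u+v)^+\le u^++v^+$, we obtain \eqref{eq:core}.
\end{proof}

\begin{remark}
Proposition~\ref{prop:core} constrains only the symmetric part of $\sigma$, and this cannot be avoided. Let $(g(x))_{x\in V}$ be independent, identically distributed, bounded and non-constant, and let $\sigma(x,y)=g(x)-g(y)$. Sums along paths telescope, so every ray has density $0=m$, although $\sigma(x,y)$ is not constant.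
\end{remark}

\section{Edge processes: proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:main}}

For $\sigma(x,y)=\sigma(y,x)=S(xy)$ the left side of \eqref{eq:core} is $2\,\mathbb{E}(S(e)-\lambda)^+$. So Proposition~\ref{prop:core} reads: if almost surely $h_\lambda<\infty$ everywhere, then
\begin{equation}\label{eq:sym}
\lambda-m\ \ge\ (d-2)\,\mathbb{E}\big[(S(e)-\lambda)^+\big]\ \ge\ 0 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\Lambda=\infty$, then $\Lambda>m$. Let $\Lambda<\infty$. Then \eqref{eq:sym} holds for every real $\lambda>\Lambda$. In particular every such $\lambda$ is at least $m$, so $\Lambda\ge m>-\infty$. As $\lambda\downarrow\Lambda$ we have $(S(e)-\lambda)^+\uparrow(S(e)-\Lambda)^+$, and monotone convergence in \eqref{eq:sym} gives \eqref{eq:main}.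

Suppose $\Lambda=m$. Then \eqref{eq:main} gives $\mathbb{E}(S(e)-m)^+=0$, so $m-S(e)\ge0$ almost surely. This variable has mean zero, so $S(e)=m$ almost surely. Hence a non-constant $S$ has $\Lambda>m$.

For the invariant perfect matching, $S(e)=1$ with probability $1/d$, so $\mathbb{E}(S(e)-\frac12)^+=\frac1{2d}$. By \eqref{eq:matching}, both sides of \eqref{eq:main} equal $\frac{d-2}{2d}$. Since $\mathbb{E}(S(e)-\Lambda)^+>0$ in this example, \eqref{eq:main} fails for any constant larger than $d-2$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(i) Since $S(e)-m$ has mean zero, $\mathbb{E}|S(e)-m|=2\,\mathbb{E}(S(e)-m)^+$. Since $\Lambda\ge m$, we have $(S(e)-m)^+\le(S(e)-\Lambda)^++(\Lambda-m)$. With \eqref{eq:main},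
\[
\mathbb{E}|S(e)-m|\le2(\Lambda-m)\Big(\frac1{d-2}+1\Big)=\frac{2(d-1)}{d-2}\,(\Lambda-m).
\]

(ii) Here $m=p$ and $0<p\le\Lambda\le1$, so $(S(e)-\Lambda)^+$ equals $1-\Lambda$ when $S(e)=1$ and $0$ when $S(e)=0$. Thus \eqref{eq:main} reads $\Lambda-p\ge(d-2)p(1-\Lambda)$. Collecting the terms in $\Lambda$ gives $\Lambda(1+(d-2)p)\ge(d-1)p$, the first form. Adding $p(1-\Lambda)$ to both sides instead gives $\Lambda(1-p)\ge(d-1)p(1-\Lambda)$, which is the second form when $\Lambda<1$. For $p=1/d$ the lower bound is $\frac{(d-1)/d}{(2d-2)/d}=\frac12$, which is the value of $\Lambda$ in \eqref{eq:matching}.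
\end{proof}

\section{The almost sure version: proof of Theorem~\ref{thm:as}}

Part (iii) is contained in Lemma~\ref{lem:threshold}, which also lets us replace $D(S)$ by the $\mathcal{I}$-measurable variable $D^*$. The remaining parts follow by applying \eqref{eq:sym} under the law conditioned on an invariant event. This is legitimate for the following reason. If $B\in\mathcal{I}$, $A$ is any event and $\varphi$ is an automorphism, then
\[
\mathbb{P}(S\circ\varphi\in A,\ S\in B)=\mathbb{P}(S\circ\varphi\in A,\ S\circ\varphi\in B)=\mathbb{P}(S\in A,\ S\in B).
\]
So when $\mathbb{P}(B)>0$, the process $S$ is invariant and integrable under $\mathbb{P}(\,\cdot\mid B)$. It also follows that $\mathbb{E}[S(e)\mathbf{1}_B]$ does not depend on $e$ for any $B\in\mathcal{I}$, so $M$ does not depend on $e$ up to null sets.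

\begin{proof}[Proof of Theorem~\ref{thm:as}(i)]
For rational $\lambda$ let $Z_\lambda=\lambda-M-(d-2)\,\mathbb{E}[(S(e)-\lambda)^+\mid\mathcal{I}]$ and $B=\{D^*<\lambda\}\cap\{Z_\lambda<0\}\in\mathcal{I}$. Suppose $\mathbb{P}(B)>0$. On $B$, the function $h_\lambda$ is not infinite everywhere, by the definition of $D^*$, so by Lemma~\ref{lem:aon} it is finite everywhere, almost surely under $\mathbb{P}(\,\cdot\mid B)$. Applying \eqref{eq:sym} under $\mathbb{P}(\,\cdot\mid B)$ and multiplying by $\mathbb{P}(B)$ gives
\[
0\le\mathbb{E}\big[\big(\lambda-S(e)-(d-2)(S(e)-\lambda)^+\big)\mathbf{1}_B\big]=\mathbb{E}[Z_\lambda\mathbf{1}_B]<0,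
\]
a contradiction. Hence, almost surely, for all rational $\lambda$,
\begin{equation}\label{eq:cond}
\lambda-M\ \ge\ (d-2)\,\mathbb{E}\big[(S(e)-\lambda)^+\,\big|\,\mathcal{I}\big]\ \ge\ 0\qquad\text{on }\{D^*<\lambda\}.
\end{equation}
If $D^*<M$ at a point where \eqref{eq:cond} holds, a rational $\lambda$ with $D^*<\lambda<M$ violates it. So $D^*\ge M>-\infty$ almost surely. Consequently $(S(e)-D^*)^+\le|S(e)|+|M|$ is integrable.

It remains to pass from the deterministic levels $\lambda$ to the random level $D^*$. Fix $n\ge1$, and for $k\in\mathbb{Z}$ let $B_k=\{(k-1)/n\le D^*<k/n\}\in\mathcal{I}$ and $\lambda=k/n$. On $B_k$ we have $0<\lambda-D^*\le1/n$, so $(S(e)-D^*)^+\le(S(e)-\lambda)^++1/n$. Multiply this by $\mathbf{1}_{B_k}$, take conditional expectations given $\mathcal{I}$, and use \eqref{eq:cond}: almost surely on $B_k$,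
\[
(d-2)\,\mathbb{E}\big[(S(e)-D^*)^+\,\big|\,\mathcal{I}\big]\le\lambda-M+\frac{d-2}n\le D^*-M+\frac{d-1}n .
\]
The events $B_k$ cover $\{-\infty<D^*<\infty\}$, which is $\{D^*<\infty\}$ up to a null set. Letting $n\to\infty$ proves (i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:as}(ii)]
Let $G=\{D^*=M\}\in\mathcal{I}$. By (i), $\mathbb{E}[(S(e)-M)^+\mathbf{1}_G]=0$, so $(M-S(e))\mathbf{1}_G\ge0$ almost surely. By the definition of $M$, this variable has mean zero, so $S(e)=M$ almost surely on $G$. This holds for each of the countably many edges, with the same $M$, so almost surely on $G$ the process $S$ is the same on all edges. Since $D^*\ge M$, it follows that $D^*>M$ almost surely on the event that $S$ is not the same on all edges.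

Let $C$ be the event that $S$ is the same on all edges. It is invariant, and on $C$ every ray has density $S(e)$, so $D(S)=S(e)$. The variable $S(e)\mathbf{1}_C$ is unchanged when $S$ is replaced by $S\circ\varphi$, because $S(\varphi e)=S(e)$ on $C$; so it is $\mathcal{I}$-measurable. Therefore $S(e)\mathbf{1}_C=\mathbb{E}[S(e)\mathbf{1}_C\mid\mathcal{I}]=M\mathbf{1}_C$ almost surely, and $D(S)=M$ almost surely on $C$.
\end{proof}

\section{Vertex processes: proof of Proposition~\ref{prop:vertex}}

\begin{proof}
Let $\sigma(x,y)=f(y)$. This is an invariant integrable process on directed edges with mean $m$, and its best density $D$ is $D(f)$.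

Suppose $D(f)\le m$ almost surely. Then every $\lambda>m$ exceeds $\operatorname{ess\,sup}D$, and Proposition~\ref{prop:core} gives, for $x\sim y$,
\[
\mathbb{E}\big[(f(x)+f(y)-2\lambda)^+\big]\le\frac{2(\lambda-m)}{d-2}.
\]
Let $\lambda\downarrow m$. By monotone convergence, $\mathbb{E}(f(x)+f(y)-2m)^+=0$, so $2m-f(x)-f(y)\ge0$ almost surely. This variable has mean zero, so it vanishes almost surely, and simultaneously for the countably many edges.

Conversely, suppose $f(x)+f(y)=2m$ for all $x\sim y$. Along a ray, $f(x_{k+1})-m=-(f(x_k)-m)$, so each partial sum $\sum_{k=1}^n(f(x_k)-m)$ equals $f(x_1)-m$ or $0$. The partial sums are bounded, every ray has density $m$, and $D(f)=m$.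
\end{proof}

\begin{thebibliography}{1}

\bibitem{BG}
Itai Benjamini and Ori Gurel-Gurevich, \emph{A density version for H\"aggstr\"om's theorem}, arXiv:1702.04688 (2017).

\end{thebibliography}
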